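
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{Free loop fibrations totally non-cohomologous to zero\\ and the Euler characteristic}


\begin{abstract}
Let $X$ be a simply connected finite CW-complex and $k$ a field. We prove that if
the restriction $H^*(LX;k)\to H^*(\Omega X;k)$ from the free to the based loop space is onto, then
$\chi(X)=0$ in $k$ or $\tilde H^*(X;k)=0$. This was conjectured in a paper of Menichi, where it is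
shown for closed oriented manifolds. The proof computes one trace in two ways: the
trivial module over the chains on $\Omega X$ has a finite resolution, and a class of
$H_*(\Omega X;k)$ that is central in a derived sense acts on it. We also show that
surjectivity is needed only in an explicit and optimal range of degrees, and that simple connectivity can be
dropped.
\end{abstract}

\section{The question and the results}

\subsection{The question}

Let $X$ be a connected CW-complex, $LX=\mathrm{map}(S^1,X)$ its free loop space, and
\[
\Omega X\xrightarrow{\ i\ }LX\xrightarrow{\ ev\ }X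
\]
the free loop fibration: $ev$ evaluates a loop at the base point $1\in S^1$ and $i$ is the inclusion of the
based loops as the fibre. Throughout, $k$ is a field, and homology has coefficients in $k$ unless
others are shown. The fibration is \emph{totally non-cohomologous to zero} (TNCZ) over $k$ if
\[
H^*(i):H^*(LX)\to H^*(\Omega X)
\]
is onto. We then also say that $X$ is TNCZ over $k$. Since $H^j(-)$ is the dual of $H_j(-)$, the map
$H^j(i)$ is onto if and only if $i_*:H_j(\Omega X)\to H_j(LX)$ is injective. We shall work with $i_*$.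

The condition asks that the free loop space look, additively, like a product. If $X$ is a topological group
it \emph{is} a product: $\gamma\mapsto(\gamma(1),\gamma(1)^{-1}\gamma)$ is a homeomorphism
$LX\cong X\times\Omega X$, so the fibration is TNCZ over every field. A nontrivial compact connected Lie
group has Euler characteristic $0$, because a circle subgroup acts freely on it by translation. For spheres we
shall see in Section~\ref{sec:idea} that $S^m$ with $m\ge3$ odd is TNCZ over every field, while $S^m$ with $m\ge2$
even is TNCZ over $k$ exactly when $2=0$ in $k$; and the Euler characteristics are $0$ and $2$. So one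
is led to guess that TNCZ over $k$ forces $\chi(X)=0$ \emph{in $k$}. For manifolds this is true:
Corollary~2 of \cite{menichi} says that a connected closed oriented manifold $M$ whose free
loop fibration is TNCZ over $k$ satisfies $\chi(M)=0$ in $k$, or is a point. The conjecture in
\cite{menichi} is that the same holds for every simply connected finite CW-complex. Here ``is a point'' has to be
read as ``has the $k$-cohomology of a point'': a contractible complex is TNCZ and has $\chi=1$. We
prove the conjecture.

\subsection{The results}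

We call $X$ \emph{$k$-finite} if one of the following holds.
\begin{itemize}
\item[(F1)] $X$ is a connected finite CW-complex.
\item[(F2)] $X$ is simply connected and $\dim_kH_*(X)<\infty$. In this case
$\chi(X):=\sum_j(-1)^j\dim_k H_j(X)$.
\end{itemize}
When both hold the two meanings of $\chi(X)$ agree.

\begin{theorem}\label{thm:main}
Let $X$ be a simply connected finite CW-complex or, more generally, let $X$ satisfy \textup{(F2)}. If
$H^*(i;k)$ is onto, then $\chi(X)=0$ in $k$ or $\tilde H^*(X;k)=0$.
\end{theorem}

Theorem~\ref{thm:main} follows from an identity that does not mention TNCZ. Let $A$ be the dg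
algebra of chains on $\Omega X$ (a precise model is fixed in Section~\ref{sec:models}), so that
$H_*(A)=H_*(\Omega X)$, and let $A^{op}$ be its opposite. Let $\Sigma$ denote suspension,
$(\Sigma M)_n=M_{n-1}$.

\begin{definition}\label{def:central}
A class $b\in H_n(\Omega X)$ is \emph{derived-central} if $b=\varphi(1)$ for some morphism
$\varphi:A\to\Sigma^{-n}A$ in the derived category of $A$-bimodules $D(A\otimes A^{op})$. The
set of these classes is denoted $Z_n\subset H_n(\Omega X)$.
\end{definition}

If $b=\varphi(1)$ and $a\in H_*(A)$, then $\varphi(a)$ equals both $ba$ and $(-1)^{n|a|}ab$; so a derived-central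
class commutes in the graded sense with $H_*(\Omega X)$. Let
$\varepsilon:H_*(\Omega X)\to k$ be the augmentation; it is $0$ in positive degrees.

\begin{theorem}\label{thm:identity}
Let $X$ be $k$-finite. For all $n\ge0$ and $b\in Z_n$,
\[
\chi(X)\bigl(i_*(b)-\varepsilon(b)\,i_*(1)\bigr)=0\quad\text{in }H_n(LX).
\]
\end{theorem}

The method gives more than Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[\textup{(a)}] Let $X$ satisfy \textup{(F2)} with $\tilde H_*(X)\ne0$, and let $\ell$ and $d$ be the smallest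
and the largest degree in which $\tilde H_*(X)\ne0$. If $H^j(i)$ is onto for all $j\le\ell+d-2$,
then $\chi(X)=0$ in $k$. The bound $\ell+d-2$ cannot be lowered in general.
\item[\textup{(b)}] Let $X$ be a connected finite CW-complex with $\pi_1(X)\ne1$. If $H^j(i)$ is onto for
all $j\le\dim X-1$, then $\chi(X)=0$ in $k$. The bound cannot be lowered in general.
\item[\textup{(c)}] Let $X$ be a connected finite CW-complex such that $H^*(i)$ is onto. Then $\chi(X)=0$ in
$k$, or $X$ is simply connected and $\tilde H^*(X)=0$. Conversely, in the last case $H^*(i)$ is onto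
and $\chi(X)=1$.
\item[\textup{(d)}] For every prime $p$, the space $\mathbb{CP}^{p-1}$ is TNCZ over $\mathbb F_p$, while
$\chi(\mathbb{CP}^{p-1})=p\ne0$ in $\mathbb Z$. So ``\,$\chi(X)=0$ in $k$'' cannot be replaced by
``\,$\chi(X)=0$ in $\mathbb Z$''.
\end{itemize}
\end{theorem}

Section~\ref{sec:idea} explains the idea on two cases that can be done by hand.
Section~\ref{sec:models} translates $i_*$ and $Z_n$ into algebra over $A$, Section~\ref{sec:perfect} uses
the finiteness of $X$, Section~\ref{sec:trace} constructs the trace, and Section~\ref{sec:identity} proves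
Theorem~\ref{thm:identity}. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main}, and
Theorem~\ref{thm:sharp} in Sections~\ref{sec:ranges} and~\ref{sec:examples}.

\section{The idea: a central element acting on the trivial module}\label{sec:idea}

This section is motivation; the proofs in the later sections do not depend on it.

\subsection{Rings}\label{sub:rings}
Let $R$ be a $k$-algebra with augmentation $\varepsilon:R\to k$, and suppose that the $R$-module $k$ has
a resolution $P$ of finite length by finitely generated free modules. Put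
$\chi=\sum_j(-1)^j\mathrm{rank}\,P_j$. A square matrix over $R$ has a trace in $R/[R,R]$, and
$\mathrm{tr}(MN)=\mathrm{tr}(NM)$ there, for rectangular $M,N$ too. Let $b\in R$ be \emph{central} with
$\varepsilon(b)=0$. Multiplication by $b$ is an $R$-linear chain map $P\to P$ covering the zero map of $k$,
so it is null-homotopic: $b=dh+hd$. Taking alternating traces,
\[
\chi\cdot b=\sum_j(-1)^j\bigl(\mathrm{tr}(d_{j+1}h_j)+\mathrm{tr}(h_{j-1}d_j)\bigr)
=\sum_j(-1)^j\bigl(\mathrm{tr}(d_{j+1}h_j)-\mathrm{tr}(h_jd_{j+1})\bigr)=0
\]
in $R/[R,R]$. This is the whole mechanism: \emph{$\chi$ times a central element of the augmentation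
ideal is a sum of commutators.}

For instance, let $X$ be a connected finite complex with contractible universal cover and let $R=k\pi$ with
$\pi=\pi_1(X)$. The cellular chains of the universal cover form such a resolution $P$, and $\chi=\chi(X)$. The space
$R/[R,R]$ has the conjugacy classes of $\pi$ as a basis, so it is $H_0(LX)$. If $g\ne1$ is central in $\pi$, then
$b=g-1$ gives $\chi(X)([g]-[1])=0$ with $[g]\ne[1]$, hence $\chi(X)=0$ in $k$.

\subsection{Spheres}\label{sub:spheres}
For simply connected $X$ the ring $R=H_0(\Omega X)$ is just $k$ and one has to use all of $A$. Let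
$X=S^m$, $m\ge2$. Then $H_*(\Omega S^m)$ is the tensor algebra $T(y)$ on one generator of degree $m-1$.
Sending $y$ to a cycle that represents it defines a quasi-isomorphism of dg algebras from $T(y)$, with
zero differential, to the chains on $\Omega S^m$. So we may take $A=T(y)$, with basis $1,y,y^2,\dots$.

In Section~\ref{sec:models} we identify $H_*(LX)$ with the Hochschild homology of $A$ and $i_*$ with the
canonical map from $H_*(A)$. Here $A$ has the bimodule resolution
\[
0\to A\otimes k\bar v\otimes A\to A\otimes A\to A\to 0,\qquad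
1\otimes\bar v\otimes1\mapsto y\otimes1-1\otimes y,\quad|\bar v|=m,
\]
whose first map lowers the degree by one. So Hochschild homology is the homology of the complex $A\bar v\to A$,
$a\bar v\mapsto\pm[y,a]$, where $[y,a]=ya-(-1)^{|y||a|}ay$. The map $i_*$ is the projection of $A$ onto
$A/[y,A]$, which is a direct summand of this homology. Now
\[
[y,y^j]=\bigl(1-(-1)^{(m-1)j}\bigr)y^{j+1}.
\]
If $m$ is odd this is always $0$, and $S^m$ is TNCZ over every field. If $m$ is even, $[y,A]$ is spanned by
$2y^2,2y^4,\dots$; so $S^m$ is TNCZ over $k$ if and only if $2=0$ in $k$.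

How does $2=\chi(S^m)$, for $m$ even, come in? The trivial module has the resolution
$P=A\oplus Av$ with $|v|=m$ and $dv=y$. The class $y^2$ is central of even degree. Multiplication by
$y^2$ on $P$ covers a map $k\to k$ of positive degree, which must be $0$; so it is null-homotopic. Indeed, the
$A$-linear map $h$ of odd degree $2m-1$ with $h(1)=-yv$ and $h(v)=0$ satisfies
\[
(dh+hd)(1)=-d(yv)=y\cdot y=y^2,\qquad (dh+hd)(v)=h(y\cdot1)=-y\,h(1)=y^2v .
\]
The alternating trace of multiplication by $y^2$ is $y^2+(-1)^my^2=2y^2$, and that of $dh+hd$ is a graded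
commutator. So $\chi\cdot y^2$ must be a commutator, and it is: $2y^2=[y,y]$.

\subsection{What the general proof has to supply}
In general $A$ is a dg algebra that we know only up to quasi-isomorphism, so every word of
Section~\ref{sub:rings} needs a derived version.
\begin{itemize}
\item \emph{Central element}: a bimodule morphism $A\to\Sigma^{-n}A$ in the derived category, as
in Definition~\ref{def:central}.
\item \emph{The quotient $R/[R,R]$}: the Hochschild homology of $A$, which is $H_*(LX)$. The class of
$b$ modulo commutators becomes $i_*(b)$.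
\item \emph{Finite free resolution of $k$}: provided by the finiteness of $X$.
\item \emph{Existence of central elements}: this is what TNCZ is for. Over a group ring, the center is the
space of invariants of conjugation and $R/[R,R]$ the space of coinvariants. Let $A$ act on itself by conjugation.
TNCZ says that $H_*(A)$ injects into the homology of the derived coinvariants of this action. We shall see that
this makes the conjugation module trivial in the derived category. Then every class is also a derived
invariant, that is, derived-central.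
\end{itemize}

\section{Chains on based and free loop spaces}\label{sec:models}

\subsection{Conventions}
Complexes are $k$-linear and homologically graded, and Koszul signs are used. For a dg algebra $S$ let
$D(S)$ be the derived category of left dg $S$-modules. A dg module is \emph{semifree} if, as a graded module,
it is free on a basis which is a union of subsets $B_0\subset B_1\subset\cdots$ with $dB_0=0$ and $dB_i$
in the span of $B_{i-1}$. It is \emph{finite semifree} if the basis is finite. We use the following
standard facts, and their analogues for right modules.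
\begin{itemize}
\item[(S1)] Every dg module $M$ has a semifree resolution, that is, a quasi-isomorphism $Q\to M$ with $Q$
semifree. If $S$ is concentrated in degrees $\ge0$ and $H_j(M)=0$ for $j<r$, the basis can be
chosen in degrees $\ge r$.
\item[(S2)] If $Q$ is semifree, then $\mathrm{Hom}_S(Q,-)$ and the tensor product with $Q$ over $S$ preserve
quasi-isomorphisms, and $\mathrm{Hom}_{D(S)}(Q,M)=H_0\mathrm{Hom}_S(Q,M)$. In particular
$\mathrm{Hom}_{D(S)}(\Sigma^nS,M)=H_n(M)$, by evaluation at the generator.
\item[(S3)] For a map $S\to S'$ of dg algebras, $S'\otimes^L_S-$ is left adjoint to restriction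
$D(S')\to D(S)$. If the map is a quasi-isomorphism, these are inverse equivalences, and
$M\otimes^L_SL\simeq M\otimes^L_{S'}L$ for $S'$-modules $M,L$.
\item[(S4)] If $S$, a right module $M$ and a left module $L$ are all concentrated in degrees $\ge0$, then
$H_0(M\otimes_SL)=H_0(M)\otimes_{H_0(S)}H_0(L)$. Indeed $M\otimes_SL$ is the cokernel of a map
$M\otimes S\otimes L\to M\otimes L$, and $H_0$ is right exact on non-negatively graded complexes.
\end{itemize}

\subsection{Normalized chains}
Let $N$ denote normalized chains of simplicial $k$-modules, an exact functor. The shuffle map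
$\nabla:NM\otimes NM'\to N(M\otimes M')$ is a natural, associative, unital and symmetric
quasi-isomorphism. So for a simplicial $k$-algebra $R$, $NR$ is a dg algebra, $N$ sends $R$-modules to
$NR$-modules, $N(R^{op})=(NR)^{op}$, and $\nabla:NR\otimes NR'\to N(R\otimes R')$ is a
quasi-isomorphism of dg algebras.

\begin{lemma}\label{lem:bar}
Let $M$ be a right and $L$ a left module over a simplicial $k$-algebra $R$, such that $M_q$ is free over
$R_q$ for all $q$ or $L_q$ is free over $R_q$ for all $q$. Then $NM\otimes^L_{NR}NL\simeq N(M\otimes_RL)$.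
This is natural, hence compatible with further module structures commuting with that of $R$, and it is
compatible with the maps from $NM\otimes NL$ to both sides.
\end{lemma}

\begin{proof}
The left side is the totalization of the bar construction $[p]\mapsto NM\otimes(NR)^{\otimes p}\otimes NL$.
Shuffles map it, simplicially in $p$, to $N(M\otimes R^{\otimes p}\otimes L)$. This is a quasi-isomorphism for
each $p$, hence on totalizations, as everything is non-negatively graded. In each simplicial degree $q$ the
complex $p\mapsto M_q\otimes R_q^{\otimes p}\otimes L_q$ has homology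
$\mathrm{Tor}^{R_q}_p(M_q,L_q)$, which by freeness is $M_q\otimes_{R_q}L_q$ for $p=0$ and $0$ for $p>0$. So
\[
\cdots\to M\otimes R\otimes L\to M\otimes L\to M\otimes_RL\to0
\]
is an exact sequence of simplicial $k$-modules. As $N$ is exact, the augmentation from the
totalization to $N(M\otimes_RL)$ is a quasi-isomorphism.
\end{proof}

\subsection{The group model}
By Kan there are a simplicial group $G$ and a contractible simplicial set $EG$ with free left $G$-action
such that $BG=G\backslash EG$ satisfies $|BG|\simeq X$. Then $|G|\simeq\Omega X$ and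
$\pi_0G=\pi:=\pi_1(X)$. Put
\[
A=Nk[G],\qquad R=H_0(A)=k\pi .
\]
The dg algebra $A$ is concentrated in degrees $\ge0$, so there are dg algebra maps $A\to R\to k$, and
$H_*(A)=H_*(\Omega X)$.

For a left $G$-simplicial set $Y$ put $EG\times_GY=G\backslash(EG\times Y)$. The projection
$Nk[EG\times Y]\to Nk[Y]$ is a quasi-isomorphism of $A$-modules, and $k[EG\times Y]$ is levelwise free
over $k[G]$. So Lemma~\ref{lem:bar} gives
\begin{equation}\label{eq:borel}
k\otimes^L_ANk[Y]\simeq Nk[EG\times_GY].
\end{equation}
A vertex $e_0$ of $EG$ gives a map $Y\to EG\times Y$, $y\mapsto(e_0,y)$, which is a (non-equivariant)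
section of the projection and hence inverse to it on homology. So under
\eqref{eq:borel} the map $Nk[Y]\to k\otimes^L_ANk[Y]$, $y\mapsto1\otimes y$, becomes on homology the
inclusion of the fibre $Y\to EG\times_GY$. For $Y$ a point we get $H_*(k\otimes^L_Ak)=H_*(X)$. The next
lemma refines this by keeping track of $\pi$.

\begin{lemma}\label{lem:fin}
If $X$ is $k$-finite, then $R\otimes^L_Ak$ is isomorphic in $D(R)$ to a bounded complex $F$ of finitely
generated free $R$-modules in degrees $\ge0$ with $\sum_j(-1)^j\mathrm{rank}\,F_j=\chi(X)$. In case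
\textup{(F1)} one can take $F$ to be the cellular chain complex of the universal cover of $X$, in degrees
$[0,\dim X]$. In case \textup{(F2)} one has $R=k$ and can take $F=H_*(X)$ with zero differential, in degrees
$[0,d]$, where $d$ is the largest degree with $H_d(X)\ne0$.
\end{lemma}

\begin{proof}
Let $G_0=\ker(G\to\pi)$, where $\pi$ is regarded as a constant simplicial group. The map $G\to\pi$ is levelwise
onto and $G_0$ is the identity component of $G$. By Lemma~\ref{lem:bar},
\[
R\otimes^L_Ak\simeq R\otimes^L_ANk[EG]\simeq N\bigl(k\pi\otimes_{k[G]}k[EG]\bigr)=Nk[G_0\backslash EG]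
\]
as complexes of left $k\pi$-modules. The map $G_0\backslash EG\to BG$ is a principal $\pi$-covering. Its
total space is connected and simply connected, since $EG$ is contractible and $G_0$ is connected. So
$|G_0\backslash EG|$ is the universal cover of $|BG|$, which is $\pi$-equivariantly homotopy
equivalent, through CW-complexes with free $\pi$-action, to the universal cover of $X$. In case (F1) we
replace chains by cellular chains: $F_j$ is free of rank the number of $j$-cells of $X$. In case
(F2) the group $\pi$ is trivial, $R=k$, and a complex of vector spaces is isomorphic in $D(k)$ to its homology.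
\end{proof}

\subsection{The free loop space}
Let $G^{ad}$ be $G$ with the conjugation action $g\cdot x=gxg^{-1}$, and $A^{ad}:=Nk[G^{ad}]$, a left dg
$A$-module with underlying complex $A$.

\begin{lemma}\label{lem:LX}
The map $EG\times_GG^{ad}\to BG$ is weakly equivalent, as a map, to $ev:LX\to X$. Hence
$i_*:H_*(\Omega X)\to H_*(LX)$ is identified with the map $H(A^{ad})\to H(k\otimes^L_AA^{ad})$,
$x\mapsto1\otimes x$.
\end{lemma}

\begin{proof}
The space $LX$ is the pullback along the diagonal $X\to X\times X$ of the path space $X^I\to X\times X$, that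
is, of the diagonal made into a fibration. The idea is to make the diagonal of $BG$ into a fibration in a second way,
whose pullback along the diagonal is $EG\times_GG^{ad}$.

\emph{The second model.} Let $\Gamma=G\times G$ act on $G$ by $(g,h)x=gxh^{-1}$, so that $G\cong\Gamma/\Delta G$, and
put $E\Gamma=EG\times EG$. Consider
\[
q:E\Gamma\times_\Gamma G\to B\Gamma=BG\times BG .
\]
Every simplex $\Delta^r\to B\Gamma$ lifts to $E\Gamma$, and a lift identifies the pullback of $q$ with
$\Delta^r\times G\to\Delta^r$. Since simplicial groups are Kan complexes, $q$ is a Kan fibration. Moreover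
$E\Gamma\times_\Gamma G\cong\Delta G\backslash E\Gamma$. The diagonal $EG\to E\Gamma$ is a $G$-map between
contractible free $G$-simplicial sets, so it induces a weak equivalence
$w:BG\to\Delta G\backslash E\Gamma$, and $qw$ is the diagonal of $BG$.

\emph{Its pullback along the diagonal is $EG\times_GG^{ad}$.} A simplex of the pullback is a class
$[(e_1,e_2),x]$ with $e_2=ge_1$ for a unique $g$. Acting by $(g,1)$ we get a representative of the form $((e,e),x)$.
Two such representatives differ by an element of $\Delta G$, as the action on $EG$ is free, and $(g,g)$ sends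
$((e,e),x)$ to $((ge,ge),gxg^{-1})$.

\emph{Comparison with paths.} Write $B=|BG|$ and $T=|E\Gamma\times_\Gamma G|$. Realizations of Kan
fibrations are Serre fibrations, and realization preserves pullbacks (in compactly generated spaces). In the usual
model structure, whose fibrations are the Serre fibrations, factor the weak equivalence $|w|:B\to T$ as a trivial
cofibration $j:B\to T_1$ followed by a trivial fibration $T_1\to T$; then $T_1\to B\times B$ is a fibration. Its
composite with $j$ is the diagonal, because $qw$ is, and so is the composite of the inclusion $B\to B^I$ of constant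
paths with $B^I\to B\times B$. Hence we can lift along $j$ against the fibration $B^I\to B\times B$. We obtain a map
$T_1\to B^I$ over $B\times B$ that extends the inclusion of constant paths. It is a weak equivalence because $j$ and
$B\to B^I$ are. So $T\leftarrow T_1\to B^I$ are weak equivalences between fibrations over $B\times B$, and they remain
weak equivalences after pulling back along the diagonal. The pullback of $B^I$ is $LB$, and $LB\to B$ is equivalent to
$LX\to X$. Fibre inclusions correspond, and \eqref{eq:borel} with $Y=G^{ad}$ gives the last claim.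
\end{proof}

From now on we identify $H_*(\Omega X)$ with $H_*(A)$ so that Lemma~\ref{lem:LX} holds. In its proof $j$ is sent to
$|w|$ in $T$, that is, to the section $[e]\mapsto[((e,e),1)]$, and to the constant paths in $B^I$. So $1\in H_0(A)$ is
the class of the constant loop.

\subsection{Bimodules: derived invariants and coinvariants}
Put $A^e=A\otimes A^{op}$. A bimodule $M$ is a left and a right $A^e$-module by
\begin{equation}\label{eq:bimod}
(a\otimes b)m=(-1)^{|b||m|}amb,\qquad m(a\otimes b)=(-1)^{|b|(|m|+|a|)}bma .
\end{equation}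
For $B\in D(A^e)$ let $HH(A,B)=A\otimes^L_{A^e}B$, and let
\[
\eta_B:B=A^e\otimes_{A^e}B\to HH(A,B),\qquad b\mapsto1\otimes b,
\]
be induced by the map of right modules $A^e\to A$, $1\mapsto1$. It is natural in $B$.

To pass between bimodules and modules with conjugation action we use the dg algebra
$U=Nk[G\times G^{op}]$. The shuffle map $\nabla:A^e\to U$ is a quasi-isomorphism of dg algebras. Let
$\delta:A\to U$ be induced by the homomorphism $G\to G\times G^{op}$, $g\mapsto(g,g^{-1})$. The left
$k[G\times G^{op}]$-module $k[G]$ with $(g,h)x=gxh$ gives a left $U$-module $\mathcal A$; it restricts along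
$\nabla$ to the bimodule $A$ and along $\delta$ to $A^{ad}$. The right module $k[G]$ with $x(g,h)=hxg$ gives a
right $U$-module $\mathcal A_r$, which restricts along $\nabla$ to $A$ as a right $A^e$-module.

\begin{lemma}\label{lem:inv}
\begin{itemize}
\item[\textup{(i)}] Let $A$ act on $U$ via $\delta$. Then $U\otimes^L_Ak\cong\mathcal A$ in $D(U)$, and
$k\otimes^L_AU\cong\mathcal A_r$ in the derived category of right $U$-modules, with $1\otimes1\mapsto1$ in both
cases.
\item[\textup{(ii)}] If $f\in\mathrm{Hom}_{D(A)}(k,\Sigma^{-n}A^{ad})$, then $f(1)\in H_n(A)$ is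
derived-central.
\item[\textup{(iii)}] $HH(A,A)\simeq k\otimes^L_AA^{ad}$, and $H(\eta_A)$ is identified with
$i_*:H_*(\Omega X)\to H_*(LX)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) $k[G\times G^{op}]$ is levelwise free over $k[G]$ on either side. By Lemma~\ref{lem:bar},
$U\otimes^L_Ak\simeq Nk[(G\times G^{op})/\delta G]$ as left $U$-modules. Since
$(g,h)\delta(x)=(gx,x^{-1}h)$, the map $(g,h)\mapsto gh$ is a bijection $(G\times G^{op})/\delta G\to G$. It is
equivariant, because $(g',h')(g,h)=(g'g,hh')\mapsto g'ghh'$. On the other side,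
$\delta(x)(g,h)=(xg,hx^{-1})$, so $(g,h)\mapsto hg$ is a bijection $\delta G\backslash(G\times G^{op})\to G$,
and it is equivariant because $(g,h)(g',h')=(gg',h'h)\mapsto h'hgg'$.

(ii) As $A^{ad}$ is the restriction of $\mathcal A$ along $\delta$, adjunction (S3) turns $f$ into a morphism
$\mathcal A\cong U\otimes^L_Ak\to\Sigma^{-n}\mathcal A$ in $D(U)$ with $1\mapsto f(1)$. Its restriction along
$\nabla$ is a morphism $A\to\Sigma^{-n}A$ in $D(A^e)$ with $1\mapsto f(1)$.

(iii) By (S3) and (i),
\[
A\otimes^L_{A^e}A\simeq\mathcal A_r\otimes^L_U\mathcal A\simeq(k\otimes^L_AU)\otimes^L_U\mathcal A\simeq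
k\otimes^L_AA^{ad},
\]
and $1\otimes x$ corresponds to $1\otimes x$, since maps out of the free right module $U$ are determined by
the image of $1$. Apply Lemma~\ref{lem:LX}.
\end{proof}

\section{The trivial module has a finite resolution}\label{sec:perfect}

This is where the finiteness of $X$ enters. For $X=\mathbb{CP}^\infty$, for instance, the homology of
$k\otimes_A^Lk$ is infinite-dimensional, so $k$ is not isomorphic in $D(A)$ to any finite semifree module.

\begin{lemma}\label{lem:perfect}
Let $X$ be $k$-finite, with $F$ as in Lemma~\ref{lem:fin}. Then $k$ is isomorphic in $D(A)$ to a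
finite semifree module $P$ with exactly $\mathrm{rank}\,F_j$ basis elements in degree $j$ for every $j$. In
particular $\sum_v(-1)^{|v|}=\chi(X)$, the sum running over the basis of $P$.
\end{lemma}

\begin{proof}
The plan is to lift $F$ from $R$ to $A$ one degree at a time; for this we need to know that the lowest homology of
a module is visible over $R$.

\emph{Lowest degrees.} Let $M$ be a left dg $A$-module with $H_j(M)=0$ for $j<r$. We claim that
$H_j(R\otimes^L_AM)=0$ for $j<r$ and that $H_r(M)\to H_r(R\otimes^L_AM)$ is an isomorphism. Let $I=\ker(A\to R)$, so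
$H_j(I)=0$ for $j\le0$, and let $Q\to M$ be a semifree resolution with basis in degrees $\ge r$. Filter
$I\otimes_AQ$ by the basis of $Q$. The subquotients are sums of copies of $\Sigma^sI$ with $s\ge r$, so
$H_j(I\otimes_AQ)=0$ for $j\le r$. The claim follows from the long exact sequence of
$0\to I\otimes_AQ\to Q\to R\otimes_AQ\to0$.

Consequently, if $H(M)$ is bounded below and $H_j(R\otimes^L_AM)=0$ for all $j<r$, then $H_j(M)=0$ for all
$j<r$: otherwise the lowest nonzero group $H_s(M)$, $s<r$, would be isomorphic to $H_s(R\otimes^L_AM)=0$.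
In particular, if $H(M)$ is bounded below and $R\otimes^L_AM\simeq0$, then $M\simeq0$.

\emph{Induction.} Let $H(M)$ be bounded below and $R\otimes^L_AM\cong F$ in $D(R)$, with $F$ a complex of finitely
generated free modules in degrees $[r,d]$. We claim that $M\cong P$ with $P$ finite semifree having
$\mathrm{rank}\,F_j$ basis elements in degree $j$. If $F=0$, then $M\simeq 0$ and $P=0$ will do. Otherwise
$H_j(M)=0$ for $j<r$, and $H_r(M)\cong H_r(F)$ is a quotient of $F_r$. Let $m=\mathrm{rank}\,F_r$, choose
$\Sigma^rA^m\to M$ sending the generators to the classes of a basis of $F_r$, and let $C$ be its cone. After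
applying $R\otimes^L_A-$ we get a map $\Sigma^rR^m\to F$. Maps out of $\Sigma^rR^m$ in $D(R)$ are determined on $H_r$,
so it is the inclusion of the lowest term $F_r$, and $R\otimes^L_AC\cong F_{>r}$. By induction on $d-r$,
$C\cong P'$ with $P'$ finite semifree with the required basis in degrees $>r$. The morphism
$C\to\Sigma^{r+1}A^m$ of the triangle is represented by a chain map $P'\to\Sigma^{r+1}A^m$, and $M$ is
isomorphic to $\Sigma^{-1}$ of its cone. As a graded module this is
$\Sigma^rA^m\oplus P'$, and it is finite semifree, the generators of degree $r$ coming first. Apply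
the claim to $M=k$.
\end{proof}

\section{The trace}\label{sec:trace}

Let $P$ be a finite semifree left $A$-module, with ordered basis $\{v\}$ such that $dv$ is in the span of earlier
basis elements. We want a trace for morphisms $P\to B\otimes_AP$, where $B$ is a bimodule. The
bimodule is allowed to vary because naturality in $B$ will do the work that ``multiplication
by a central element'' did in Section~\ref{sub:rings}. Classically one writes an endomorphism of a free module
as a sum of terms $\alpha\otimes p$ in $P^\vee\otimes_AP$ and evaluates to $\sum\alpha(p)$; the result is defined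
only modulo commutators. The derived version of ``modulo commutators'' is $HH$.

\subsection{Construction}
Let $P^\vee=\mathrm{Hom}_A(P,A)$, where a map of degree $s$ satisfies $\alpha(ap)=(-1)^{s|a|}a\alpha(p)$, with
right $A$-action $(\alpha a)(p)=(-1)^{|a||p|}\alpha(p)a$. It is finite semifree on the dual basis $\{v^*\}$,
$|v^*|=-|v|$, in reversed order. By \eqref{eq:bimod} the bimodule $P\otimes_kP^\vee$ is a right $A^e$-module,
semifree on the elements $v\otimes w^*$. Define
\begin{align*}
\theta&:P^\vee\otimes_A(B\otimes_AP)\to\mathrm{Hom}_A(P,B\otimes_AP),&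
\theta(\alpha\otimes y)(p)&=(-1)^{|y||p|}\alpha(p)y;\\
\rho&:P^\vee\otimes_AB\otimes_AP\to(P\otimes P^\vee)\otimes_{A^e}B,&
\rho(\alpha\otimes x\otimes p)&=(-1)^{|p|(|\alpha|+|x|)}(p\otimes\alpha)\otimes x;\\
\kappa&:P\otimes P^\vee\to A,&\kappa(p\otimes\alpha)&=(-1)^{|p||\alpha|}\alpha(p).
\end{align*}
Each is a composite of evaluations and symmetries with Koszul signs, hence commutes with differentials. We check
that they are well defined over $A$ and $A^e$.

\emph{The map $\theta$.} The map $\theta(\alpha\otimes y)$ is $A$-linear of degree $|\alpha|+|y|$, because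
$\theta(\alpha\otimes y)(ap)=(-1)^{|y|(|a|+|p|)+|\alpha||a|}a\alpha(p)y$. Moreover
$\theta(\alpha a\otimes y)(p)=(-1)^{(|y|+|a|)|p|}\alpha(p)ay=\theta(\alpha\otimes ay)(p)$. It is an isomorphism
because $P$ is finite free as a graded module.

\emph{The map $\rho$.} It respects $\alpha a\otimes x=\alpha\otimes ax$, because
$(p\otimes\alpha)(a\otimes1)=p\otimes\alpha a$ and $(a\otimes1)x=ax$. For the relation
$xa\otimes p=x\otimes ap$, \eqref{eq:bimod} gives $xa=(-1)^{|a||x|}(1\otimes a)x$ and
$(p\otimes\alpha)(1\otimes a)=(-1)^{|a|(|p|+|\alpha|)}ap\otimes\alpha$. So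
\begin{align*}
\rho(\alpha\otimes xa\otimes p)
&=(-1)^{|p|(|\alpha|+|x|+|a|)+|a||x|+|a|(|p|+|\alpha|)}(ap\otimes\alpha)\otimes x\\
&=(-1)^{(|p|+|a|)(|\alpha|+|x|)}(ap\otimes\alpha)\otimes x=\rho(\alpha\otimes x\otimes ap).
\end{align*}
It is an isomorphism: both sides are the quotient of the threefold tensor product over $k$ by these relations.

\emph{The map $\kappa$} is a map of bimodules:
\begin{align*}
\kappa(ap\otimes\alpha)&=(-1)^{(|a|+|p|)|\alpha|}\alpha(ap)=(-1)^{(|a|+|p|)|\alpha|+|\alpha||a|}a\alpha(p)
=a\,\kappa(p\otimes\alpha),\\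
\kappa(p\otimes\alpha a)&=(-1)^{|p|(|\alpha|+|a|)+|a||p|}\alpha(p)a=\kappa(p\otimes\alpha)a.
\end{align*}

Fix a semifree resolution $q:S\to A$ of the right $A^e$-module $A$, with $S$ in degrees $\ge0$, so that
$HH(A,B)=S\otimes_{A^e}B$. Since $P\otimes P^\vee$ is semifree, there is
$\tilde\kappa:P\otimes P^\vee\to S$ with $q\tilde\kappa\simeq\kappa$. Define
\[
\mathrm{Tr}_B:\mathrm{Hom}_A(P,B\otimes_AP)\xrightarrow{\ \rho\theta^{-1}\ }(P\otimes P^\vee)\otimes_{A^e}B
\xrightarrow{\ \tilde\kappa\otimes1\ }S\otimes_{A^e}B=HH(A,B).
\]
This is strictly natural in the dg bimodule $B$. All three functors of $B$ preserve quasi-isomorphisms, as $P$,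
$P\otimes P^\vee$ and $S$ are semifree. So they descend to $D(A^e)$ and $\mathrm{Tr}$ is natural for
morphisms of $D(A^e)$. On $H_0$ it is a map $\mathrm{Hom}_{D(A)}(P,B\otimes_AP)\to HH_0(A,B)$.

\subsection{Two properties}

\begin{lemma}\label{lem:trace}
\begin{itemize}
\item[\textup{(i)}] For $\varphi\in\mathrm{Hom}_{D(A^e)}(A,B)$ one has
$\mathrm{Tr}_B(\varphi\otimes_AP)=HH(A,\varphi)\bigl(\mathrm{Tr}_A(\mathrm{id}_P)\bigr)$.
\item[\textup{(ii)}] $\mathrm{Tr}_A(\mathrm{id}_P)=\bigl(\sum_v(-1)^{|v|}\bigr)\eta_A(1)$ in $HH_0(A,A)$.
\end{itemize}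
\end{lemma}

\begin{proof}
(i) This is naturality in $B$, applied to $\mathrm{id}_P\in\mathrm{Hom}_A(P,A\otimes_AP)$.

(ii) The difficulty is that $\tilde\kappa$ is not explicit. But in degree $0$ no derived information is lost: by (S4),
$q\otimes1:S\otimes_{A^e}A\to A\otimes_{A^e}A$ is an isomorphism on $H_0$, since $H_0(S)\cong H_0(A)$. (The common value
is $R/[R,R]$.) So it suffices to compute in $A\otimes_{A^e}A$, and since $q\tilde\kappa\simeq\kappa$ we may use
$(\kappa\otimes1)\rho\theta^{-1}$. Now
\[
\theta(v^*\otimes1\otimes v)(av)=(-1)^{|v|(|a|+|v|)}v^*(av)v=(-1)^{|v|(|a|+|v|)+|v||a|}av=(-1)^{|v|}av,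
\]
and $\theta(v^*\otimes1\otimes v)$ vanishes on the other basis elements. So
$\mathrm{id}_P=\theta\bigl(\sum_v(-1)^{|v|}v^*\otimes1\otimes v\bigr)$. Next,
$\rho(v^*\otimes1\otimes v)=(-1)^{|v|}(v\otimes v^*)\otimes1$ and $\kappa(v\otimes v^*)=(-1)^{|v|}$. The image of
$\mathrm{id}_P$ is $\sum_v(-1)^{3|v|}\,1\otimes1=\sum_v(-1)^{|v|}\,1\otimes1$, and $1\otimes1$ is the image of
$\eta_A(1)$.
\end{proof}

\section{Proof of Theorem \ref{thm:identity}}\label{sec:identity}

Let $b=\varphi(1)$ with $\varphi\in\mathrm{Hom}_{D(A^e)}(A,\Sigma^{-n}A)$, and let $P\cong k$ be as in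
Lemma~\ref{lem:perfect}. Then $\varphi\otimes_AP$ is a morphism $P\to(\Sigma^{-n}A)\otimes_AP=\Sigma^{-n}P$ in $D(A)$.
We compute its trace $\mathrm{Tr}(\varphi\otimes_AP)\in HH_0(A,\Sigma^{-n}A)$ twice.

\emph{First computation.} By Lemma~\ref{lem:trace} and naturality of $\eta$,
\[
\mathrm{Tr}(\varphi\otimes_AP)=HH(A,\varphi)\bigl(\chi(X)\,\eta_A(1)\bigr)=\chi(X)\,\eta_{\Sigma^{-n}A}(\varphi(1)).
\]
Identify $S\otimes_{A^e}\Sigma^{-n}A$ with $\Sigma^{-n}(S\otimes_{A^e}A)$ by
$s\otimes\sigma^{-n}a\mapsto(-1)^{n|s|}\sigma^{-n}(s\otimes a)$, where $\sigma^{-n}a$ denotes $a\in A$ viewed in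
$\Sigma^{-n}A$. As $1\in H_0(S)$ has degree $0$, the class
$\eta_{\Sigma^{-n}A}(\varphi(1))$ corresponds to $\eta_A(b)\in HH_n(A,A)\cong H_n(LX)$. By
Lemma~\ref{lem:inv}(iii),
\begin{equation}\label{eq:first}
\mathrm{Tr}(\varphi\otimes_AP)=\chi(X)\,i_*(b).
\end{equation}

\emph{Second computation.} The morphism $\varphi\otimes_AP$ lies in
\begin{align*}
\mathrm{Hom}_{D(A)}(P,\Sigma^{-n}P)&\cong\mathrm{Hom}_{D(A)}(P,\Sigma^{-n}k)
=H_0\mathrm{Hom}_k(k\otimes_AP,\Sigma^{-n}k)\\
&=\mathrm{Hom}_k\bigl(H_{-n}(k\otimes_AP),k\bigr)=\mathrm{Hom}_k(H_{-n}(X),k).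
\end{align*}

If $n>0$, this group is $0$, so the trace is $0$ and \eqref{eq:first} gives $\chi(X)i_*(b)=0$. As
$\varepsilon(b)=0$, this is the assertion.

If $n=0$, the group is $H^0(X)=k$, so $\varphi\otimes_AP$ is multiplication by a scalar, detected on
$H_0(P)=k$. Choose a cycle $p_0\in P_0$ representing $1$. Naturality of $\varphi\otimes_A-$ with respect to the map
of left modules $A\to P$, $a\mapsto ap_0$, shows that $[p_0]$ is sent to
$\varphi(1)[p_0]=b[p_0]=\varepsilon(b)[p_0]$. So $\varphi\otimes_AP=\varepsilon(b)\,\mathrm{id}_P$, whose trace is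
$\varepsilon(b)\chi(X)\eta_A(1)$ by Lemma~\ref{lem:trace}(ii). Comparison with \eqref{eq:first} gives
$\chi(X)i_*(b)=\varepsilon(b)\chi(X)i_*(1)$. \qed

\section{TNCZ makes conjugation trivial: proof of Theorem \ref{thm:main}}\label{sec:main}

The identity of Theorem~\ref{thm:identity} is useful only if there are derived-central classes. By
Lemma~\ref{lem:inv}(ii) the values at $1$ of maps from the trivial module $k$ \emph{into} shifts of
$A^{ad}$ are such classes. The hypothesis TNCZ concerns the map from $A^{ad}$ to $k\otimes_A^LA^{ad}$ and so produces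
maps from $A^{ad}$ \emph{to} trivial modules. Over a field there are enough of these to split $A^{ad}$ completely, and
then they can be inverted. We record the version with a range of degrees, which is needed later.

\begin{lemma}\label{lem:split}
Let $m\in\{0,1,2,\dots\}\cup\{\infty\}$ and suppose that $i_*:H_j(\Omega X)\to H_j(LX)$ is injective for all
$j\le m$. Let $T=\bigoplus_{j\le m}\Sigma^jH_j(A)$ with zero differential and trivial $A$-action (through the
augmentation). Then there is a morphism $f:A^{ad}\to T$ in $D(A)$ that induces the identity on $H_j$ for all $j\le m$.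
\end{lemma}

\begin{proof}
Let $Q\to A^{ad}$ be a semifree resolution. By Lemma~\ref{lem:LX}, $H_j(Q)\to H_j(k\otimes_AQ)$ is injective for
$j\le m$. Choose a $k$-linear retraction $H_j(k\otimes_AQ)\to H_j(Q)=H_j(A)$. Over a field it is induced by a chain map
$k\otimes_AQ\to\Sigma^jH_j(A)$, which is the same thing as an $A$-linear chain map from $Q$ to the trivial module
$\Sigma^jH_j(A)$. On $H_j$ it is the identity. Let $f$ be the product of these maps over $j\le m$; the product of the
targets equals their direct sum because they sit in distinct degrees.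
\end{proof}

For Theorem~\ref{thm:main} we apply the identity to a class of the lowest positive degree. The properties of this
degree are collected in the next lemma; part (ii) is used only for examples.

\begin{lemma}\label{lem:lowest}
Let $X$ be simply connected with $\tilde H_*(X)\ne0$, and let $\ell\ge2$ be the smallest degree in which
$\tilde H_*(X)\ne0$.
\begin{itemize}
\item[\textup{(i)}] $H_j(\Omega X)=0$ for $0<j<\ell-1$, and $H_{\ell-1}(\Omega X)\cong H_\ell(X)\ne0$.
\item[\textup{(ii)}] $H^{\ell-1}(i)$ is onto.
\end{itemize}
If $X$ is simply connected with $\tilde H_*(X)=0$, then $\tilde H_*(\Omega X)=0$.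
\end{lemma}

\begin{proof}
Consider the homology Serre spectral sequence $E^2_{a,c}=H_a(X;H_c(\Omega X))$ of the path fibration, which converges to
the homology of a point. If $\tilde H_*(\Omega X)=0$, then only the row $c=0$ is nonzero and $\tilde H_*(X)=0$.
Otherwise let $s$ be the smallest positive degree with $H_s(\Omega X)\ne0$. The rows $0<c<s$ vanish. So the elements of
$E^2_{0,s}=H_s(\Omega X)$ can be killed only by $d^{s+1}$ from $E_{s+1,0}=H_{s+1}(X)$. The elements of $E_{a,0}$ with
$0<a\le s+1$ can support only $d^{s+1}$, and only for $a=s+1$. Hence $H_a(X)=0$ for $0<a\le s$ and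
$d^{s+1}:H_{s+1}(X)\to H_s(\Omega X)$ is an isomorphism. So $\tilde H_*(X)\neq 0$ and $\ell=s+1$. This proves (i) and
the last statement.

(ii) In the cohomology spectral sequence $E_2^{a,c}=H^a(X;H^c(\Omega X))$ of the free loop fibration, the rows
$0<c<\ell-1$ vanish. So the only differential on $E^{0,\ell-1}$ that can be nonzero is $d_\ell$, into $E^{\ell,0}$. But
$ev$ has a section, the constant loops; so $ev^*$ is injective and no nonzero element of the bottom row is a boundary.
Thus $E_2^{0,\ell-1}=E_\infty^{0,\ell-1}$, which is the image of $H^{\ell-1}(i)$.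
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Every simply connected finite CW-complex satisfies (F2), so let $X$ satisfy (F2). Assume that $H^*(i)$ is onto, so that
$i_*$ is injective in all degrees. By Lemma~\ref{lem:split} with $m=\infty$ there is an isomorphism
$f:A^{ad}\cong T=\bigoplus_j\Sigma^jH_j(A)$ in $D(A)$. For $b\in H_n(A)$ the composite
\[
\Sigma^nk\xrightarrow{\ b\ }\Sigma^nH_n(A)\subset T\xrightarrow{\ f^{-1}\ }A^{ad}
\]
is, up to suspension, a morphism $k\to\Sigma^{-n}A^{ad}$ with $1\mapsto b$. By Lemma~\ref{lem:inv}(ii), $b$ is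
derived-central. So $Z_n=H_n(\Omega X)$ for all $n$.

Suppose $\tilde H^*(X)\ne0$. By Lemma~\ref{lem:lowest}(i) there is $0\ne b\in H_{\ell-1}(\Omega X)$, in degree
$\ell-1>0$. Theorem~\ref{thm:identity} gives $\chi(X)\,i_*(b)=0$, and $i_*(b)\ne0$ because $i_*$ is injective. So
$\chi(X)=0$ in $k$.
\end{proof}

TNCZ was used twice, to make $b$ derived-central and to know that $i_*(b)\ne0$. Both are needed. For $S^{2r}$ over a
field of characteristic different from $2$ the class $y^2$ of Section~\ref{sub:spheres} is derived-central, because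
$y^2$ is central in $T(y)$; but $i_*(y^2)=0$, and Theorem~\ref{thm:identity} says nothing about $\chi$.

\section{Surjectivity in a range of degrees}\label{sec:ranges}

The proof above inverts $f$, but only in order to lift a single map $\Sigma^nk\to T$ to $A^{ad}$. As $k$ has a finite
resolution, finitely many degrees suffice for this.

\begin{lemma}\label{lem:range}
Suppose $k\cong P$ in $D(A)$ with $P$ finite semifree with basis in degrees $[0,d]$, $d\ge1$. Let $n\ge0$ and
$m=n+d-1$, and suppose that $i_*$ is injective in degrees $\le m$. Then $Z_n=H_n(\Omega X)$.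
\end{lemma}

\begin{proof}
Let $f:A^{ad}\to T$ be as in Lemma~\ref{lem:split} and let $K$ be its homotopy fibre. Since $H_j(f)$ is bijective for
$j\le m$ and $H_{m+1}(T)=0$, the long exact sequence gives $H_j(K)=0$ for $j\le m$. Let $b\in H_n(A)$ and consider
$\Sigma^nk\xrightarrow{b}\Sigma^nH_n(A)\subset T$; note that $n\le m$. The obstruction to lifting it along $f$ lies in
$\mathrm{Hom}_{D(A)}(\Sigma^nP,\Sigma K)$. Filtering $P$ by its basis, we see that this group vanishes if
$\mathrm{Hom}_{D(A)}(\Sigma^{n+j}A,\Sigma K)=H_{n+j-1}(K)$ does for $0\le j\le d$, and this is so because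
$n+j-1\le m$. So there is a lift $\Sigma^nk\to A^{ad}$. It sends $1$ to $b$, as $H_n(f)$ is the identity. Apply
Lemma~\ref{lem:inv}(ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(a)}, without the optimality]
By Lemmas~\ref{lem:perfect} and~\ref{lem:fin}, $k\cong P$ with basis in degrees $[0,d]$, and $d\ge\ell\ge2$. Take
$n=\ell-1\ge1$, so that $m=\ell+d-2$ in Lemma~\ref{lem:range}. A class $0\ne b\in H_{\ell-1}(\Omega X)$, which
exists by Lemma~\ref{lem:lowest}(i), therefore lies in $Z_{\ell-1}$. By Theorem~\ref{thm:identity},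
$\chi(X)\,i_*(b)=0$, and $i_*(b)\ne0$ since $n\le m$. So $\chi(X)=0$ in $k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(b)}, without the optimality]
Let $d=\dim X$; it is at least $1$ because $\pi=\pi_1(X)\ne1$. By Lemmas~\ref{lem:perfect} and~\ref{lem:fin},
$k\cong P$ with basis in degrees $[0,d]$. Let $1\ne g\in\pi$ and $b=[g]\in H_0(\Omega X)=k\pi$, so $\varepsilon(b)=1$.
By Lemma~\ref{lem:range} with $n=0$ and $m=d-1$, $b\in Z_0$. Theorem~\ref{thm:identity} gives
$\chi(X)\,i_*([g]-[1])=0$. Since $[g]\ne[1]$ and $i_*$ is injective in degree $0\le m$, $\chi(X)=0$ in $k$.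
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(c)}]
If $\pi_1(X)\ne1$, use (b). If $\pi_1(X)=1$, use Theorem~\ref{thm:main}. Conversely, if $X$ is simply connected and
$\tilde H^*(X)=0$, then $\tilde H_*(\Omega X)=0$ by Lemma~\ref{lem:lowest}, so $H^*(i)$ is onto, and
$\chi(X)=1$.
\end{proof}

\section{Optimality and projective spaces}\label{sec:examples}

\subsection{The bounds in (a) and (b)}
For (a) we give two families in which $H^j(i)$ is onto for all $j\le\ell+d-3$ and yet $\chi(X)\ne0$ in $k$. Note that
$H^0(i)$ is always onto for simply connected $X$ and $H^{\ell-1}(i)$ is onto by Lemma~\ref{lem:lowest}(ii).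
\begin{itemize}
\item $X=\mathbb{CP}^r$ with $r\ge1$ and $r+1\ne0$ in $k$. Here $\ell=2$ and $d=2r$. Since
$\Omega\mathbb{CP}^r\simeq S^1\times\Omega S^{2r+1}$ (see Section~\ref{sub:fibre}), the cohomology of the fibre in
degrees below $2r$ lives in degrees $0$ and $1=\ell-1$. So $H^j(i)$ is onto for $j\le2r-1=\ell+d-3$, while
$\chi=r+1\ne0$ in $k$.
\item $X=S^{2r}$ with $r\ge1$ and $2\ne0$ in $k$. Here $\ell=d=2r$, and in degrees $j\le4r-3=\ell+d-3$ the
cohomology of $\Omega S^{2r}$ lives in degrees $0$ and $2r-1=\ell-1$. So $H^j(i)$ is onto in this range,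
while $\chi=2\ne0$ in $k$.
\end{itemize}

For (b) let $X=\mathbb{RP}^{2r}$, $r\ge1$. The space $\Omega X$ has two components, each homotopy equivalent to
$\Omega S^{2r}$, so $H^j(\Omega X)=0$ for $0<j\le2r-2=\dim X-2$. The map $\pi_0\Omega X\to\pi_0LX$ from
$\pi=\mathbb Z/2$ to its conjugacy classes is injective, as $\pi$ is abelian; so $H^0(i)$ is onto. Thus $H^j(i)$ is onto
for $j\le\dim X-2$, yet $\chi(X)=1$.

\subsection{The fibre for complex projective spaces}\label{sub:fibre}
Let $n\ge1$ and $X=\mathbb{CP}^n$. Let $u:S^1\to\Omega X$ represent a generator of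
$\pi_1(\Omega X)=\pi_2(X)=\mathbb Z$. Multiplying loops in the image of $u$ with those in the image of the loop map
$\Omega S^{2n+1}\to\Omega X$ induced by the Hopf map $S^{2n+1}\to\mathbb{CP}^n$ gives a map
\[
S^1\times\Omega S^{2n+1}\to\Omega X .
\]
It is an isomorphism on homotopy groups, since the Hopf map is one on $\pi_j$ for $j\ge3$ and
$\pi_2(S^{2n+1})=0$. So it is a homotopy equivalence. Recall that $H_*(\Omega S^{2n+1})=k[y]$ as an algebra, $|y|=2n$.
Denoting the Hurewicz image of $u$ and the image of $y$ by the same letters, we get a basis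
\[
y^j,\quad uy^j\qquad(j\ge0)
\]
of $H_*(\Omega X)$, consisting of Pontryagin products. Dually,
$H^*(\Omega X)\cong H^*(S^1)\otimes H^*(\Omega S^{2n+1})$ as algebras, with
basis $\gamma_j,t\gamma_j$ ($j\ge0$), where $|t|=1$, $t^2=0$, $\gamma_0=1$, $\gamma_j$ is dual to $y^j$ and
$\langle t\gamma_j,uy^j\rangle=\pm1$. The degrees are $|\gamma_j|=2nj$ and $|t\gamma_j|=2nj+1$.

\subsection{Proof of Theorem~\ref{thm:sharp}(d)}
Let $k=\mathbb F_p$, $n=p-1\ge1$ and $X=\mathbb{CP}^n$. The plan is to show that the Serre spectral sequence of the free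
loop fibration collapses. For degree reasons only the differentials $d_{2n}(\gamma_j)$ can be nonzero (Step~1). The
first one vanishes by a suspension argument (Step~2), the others by comparison with the multiplication of loops
(Step~3). Only Step~2 uses that $n+1=p$. Let $x\in H^2$ denote the generator for $X$ and for $Y=\mathbb{CP}^\infty$.

\medskip
\noindent\emph{Step 1: the only possible differentials.} Consider the Serre spectral sequence
$E_2=H^*(X)\otimes H^*(\Omega X)\Rightarrow H^*(LX)$. It is multiplicative and linear over $H^*(X)$. By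
Lemma~\ref{lem:lowest}(ii) with $\ell=2$, the class $t$ is a permanent cycle, so
$d_r(t\gamma_j)=-t\,d_r(\gamma_j)$. Suppose that $E_r=E_2$. The element $d_r(\gamma_j)$ has odd total degree $2nj+1$,
hence it is a combination of elements $x^at\gamma_i$ with $a+ni=nj$ and $0<a\le n$. This forces $a=n$ and $i=j-1$, so
$d_r(\gamma_j)=0$ unless $r=2n$. Therefore $E_2=E_{2n}$ by induction on $r$, and
\[
d_{2n}(\gamma_j)=c_j\,x^n\,t\gamma_{j-1}\quad(j\ge1),\qquad d_{2n}(\gamma_0)=0,\qquad d_{2n}(t\gamma_j)=0,
\]
with $c_j\in k$, the last equation because $t^2=0$. For $r>2n=\dim X$ all $d_r$ vanish. We claim that all $c_j$ vanish.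

\medskip
\noindent\emph{Step 2: $c_1=0$.} We have to find a class in $H^{2n}(LX)$ that restricts to a nonzero element of
$H^{2n}(\Omega X)=k\gamma_1$. The class $\gamma_1$ comes from the loop suspension of the fundamental class of
$S^{2n+1}$, the homotopy fibre of $\mathbb{CP}^n\to\mathbb{CP}^\infty$, and this fundamental class transgresses to
$x^{n+1}$. We shall suspend this relation from spaces to free loop spaces, where $x^{n+1}$ becomes
$(n+1)\,ev^*(x)^n$ times the suspension of $x$. This is $0$ because $n+1=p$.

For a pair $(Y',Z')$ let $\mathrm{Ev}:S^1\times(LY',LZ')\to(Y',Z')$ be evaluation, let $s\in H^1(S^1)$ be the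
generator, and define $\sigma:H^j(Y',Z')\to H^{j-1}(LY',LZ')$ by
\[
\mathrm{Ev}^*(a)=1\times ev^*(a)+s\times\sigma(a).
\]
Then $\sigma$ is natural, and $\sigma\delta=-\delta\sigma$ for connecting homomorphisms $\delta$, since
$\delta(s\times c)=-s\times\delta c$.

Replace the inclusion $\mathbb{CP}^n\to\mathbb{CP}^\infty$ by a fibration $X\to Y$, denoted $\varpi$; this changes $X$
only by a homotopy equivalence. Its fibre $F$ over the base point is homotopy equivalent to $S^{2n+1}$, the total space of
the circle bundle over $\mathbb{CP}^n$ classified by the inclusion. As $H^{2n+1}(X)=H^{2n+2}(X)=0$, the map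
$\delta:H^{2n+1}(F)\to H^{2n+2}(X,F)$ is an isomorphism of one-dimensional spaces. Also
$\varpi^*:H^{2n+2}(Y,*)\to H^{2n+2}(X,F)$ is injective: in the relative Serre spectral sequence
$H^a(Y,*)\otimes H^c(F)\Rightarrow H^{a+c}(X,F)$ the only differential that could hit $H^{2n+2}(Y,*)$ starts at
$H^0(Y,*)\otimes H^{2n+1}(F)=0$. So there is $0\ne z\in H^{2n+1}(F)$ with $\delta z=\varpi^*(x^{n+1})$.

\emph{The suspension of $x^{n+1}$ vanishes.} In $H^*(S^1\times LY)$ the elements $1\times ev^*(x)$ and $s\times\sigma(x)$
have even degree, and the square of the second is $0$ because $s^2=0$. Hence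
\[
\mathrm{Ev}^*(x^{n+1})=\bigl(1\times ev^*(x)+s\times\sigma(x)\bigr)^{n+1}
=1\times ev^*(x)^{n+1}+(n+1)\,s\times ev^*(x)^n\sigma(x),
\]
so $\sigma(x^{n+1})=(n+1)\,ev^*(x)^n\sigma(x)=0$ in $H^{2n+1}(LY)$. As $L*$ is a point and $2n>0$, the map
$H^{2n+1}(LY,L*)\to H^{2n+1}(LY)$ is injective. So, by naturality of $\sigma$, also $\sigma(x^{n+1})=0$ in
$H^{2n+1}(LY,L*)$ for $x^{n+1}$ regarded as a class in $H^{2n+2}(Y,*)$.

\emph{Conclusion.} In $H^{2n+1}(LX,LF)$ we get
\[
\delta\sigma(z)=-\sigma(\delta z)=-\sigma(\varpi^*x^{n+1})=-(L\varpi)^*\sigma(x^{n+1})=0 .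
\]
So $\sigma(z)=\omega|_{LF}$ for some $\omega\in H^{2n}(LX)$. The restriction of $\sigma(z)$ to $\Omega F$ is nonzero:
let $\alpha:S^1\times S^{2n}\to S^1\wedge S^{2n}=S^{2n+1}\simeq F$ be the collapse map followed by a based homotopy
equivalence, with adjoint $\alpha':S^{2n}\to\Omega F$. Then $\alpha^*z\ne0$, and
$\alpha^*z=s\times\alpha'^*\sigma(z)$ because $ev$ is constant on $\Omega F$. Since $\Omega F\to LX$ factors through
$\Omega X$, the restriction of $\omega$ to $\Omega X$ is nonzero. So $\gamma_1$ is in the image of $H^*(i)$, and $c_1=0$.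

\medskip
\noindent\emph{Step 3: $c_j=0$ for all $j$.} In characteristic $p$ the classes $\gamma_j$ are not all polynomials in
$\gamma_1$, so multiplicativity is not enough. We use the fibrewise multiplication of loops. Let $j\ge2$ and suppose
$c_i=0$ for $1\le i<j$. The fibration $LX\times_XLX\to X$ has fibre $\Omega X\times\Omega X$; let $\hat E$ be its spectral
sequence, with $\hat E_2=H^*(X)\otimes H^*(\Omega X)\otimes H^*(\Omega X)$. The two projections and the fibrewise
concatenation $\mu:LX\times_XLX\to LX$ are maps over $X$, so they induce maps $E\to\hat E$, which on the second page are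
the identity of $H^*(X)$ tensored with the map induced on fibres. As $\hat E_2$ is generated as an algebra by the images
of the two projections, $\hat E_2=\hat E_{2n}$, and $\hat d_{2n}$ is determined by $d_{2n}$ and the Leibniz
rule. On the fibre $\mu$ induces the Pontryagin product, so
\[
\mu^*\gamma_j=\gamma_j\otimes1+1\otimes\gamma_j+\sum a\otimes b
\]
with $a,b$ scalar multiples of elements $\gamma_i,t\gamma_i$ of positive degree less than $2nj$; in particular $i<j$. By
induction and Step~1, $d_{2n}a=d_{2n}b=0$. Hence
\[
c_j\,x^n\mu^*(t\gamma_{j-1})=\mu^*d_{2n}(\gamma_j)=\hat d_{2n}(\mu^*\gamma_j)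
=c_j\,x^n\bigl(t\gamma_{j-1}\otimes1+1\otimes t\gamma_{j-1}\bigr)
\]
in $H^{2n}(X)\otimes H^*(\Omega X)\otimes H^*(\Omega X)$. Evaluate the factor in $H^*(\Omega X)\otimes H^*(\Omega X)$ on
$u\otimes y^{j-1}$. On the left, $\mu^*(t\gamma_{j-1})$ gives
$\langle t\gamma_{j-1},uy^{j-1}\rangle=\pm1$. On the right we get $0$, since $j-1\ge1$: the class $1$ vanishes on
$y^{j-1}$ and on $u$. So $c_j=0$.

\medskip
Therefore $E_2=E_\infty$, and the edge map $H^*(LX)\to E_\infty^{0,*}=H^*(\Omega X)$, which is $H^*(i)$, is onto. So
$\mathbb{CP}^{p-1}$ is TNCZ over $\mathbb F_p$, while $\chi(\mathbb{CP}^{p-1})=p$. This completes the proof of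
Theorem~\ref{thm:sharp}. \qed

\begin{thebibliography}{1}
\bibitem{menichi} Luc Menichi, \emph{String Topology, Euler Class and TNCZ free loop fibrations},
arXiv:1308.6684 (2013).
\end{thebibliography}

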